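\title{A resolving subcategory of finite radius containing a module that is not maximal Cohen--Macaulay}

\begin{abstract}
The radius of a subcategory of finitely generated modules over a local ring counts the extensions needed to build the subcategory from a single module. We disprove the conjecture that, over a Cohen--Macaulay local ring, a resolving subcategory of finite radius contains only maximal Cohen--Macaulay modules. Over a reduced one-dimensional ring with finite normalization, finite radius means bounded torsion, and when the ring has a canonical module the modules $X$ with $\operatorname{Ext}^{>0}_R(X,R)=0$ have bounded torsion. We construct a complete reduced ring with eight branches over which one such module has depth zero, and we carry the counterexample over to dimension two.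
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, rings are commutative and Noetherian, modules are finitely generated unless they are visibly localizations, and subcategories are full and closed under isomorphism. Let $(R,\mathfrak m)$ be a local ring and $\operatorname{mod}R$ the category of finitely generated $R$-modules. For $X\in\operatorname{mod}R$, we write $\Omega^iX$ for the $i$-th syzygy of $X$ in a minimal free resolution. The module $X$ is \emph{maximal Cohen--Macaulay} (MCM) if $\operatorname{depth}X\ge\dim R$; the zero module is MCM. We write $\Gamma_{\mathfrak m}(X)$ for the submodule of elements killed by a power of $\mathfrak m$. It has finite length, and it is nonzero exactly when $\operatorname{depth}X=0$.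

A subcategory $\mathcal X$ of $\operatorname{mod}R$ is \emph{resolving} if it contains the projective modules and is closed under direct summands, extensions and kernels of epimorphisms; the last condition says that if $0\to X'\to X\to X''\to0$ is exact with $X,X''\in\mathcal X$, then $X'\in\mathcal X$. For a module $N$, the subcategory
\[
{}^\perp N=\{X\in\operatorname{mod}R:\operatorname{Ext}^i_R(X,N)=0\ \text{for all }i>0\}
\]
is resolving. It contains the projective modules and is closed under summands, and for a short exact sequence as above the long exact sequence places $\operatorname{Ext}^i_R(X,N)$ between $\operatorname{Ext}^i_R(X'',N)$ and $\operatorname{Ext}^i_R(X',N)$, and $\operatorname{Ext}^i_R(X',N)$ between $\operatorname{Ext}^i_R(X,N)$ and $\operatorname{Ext}^{i+1}_R(X'',N)$.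

For a subcategory $\mathcal C$ let $[\mathcal C]=\operatorname{add}\{R,\ \Omega^iC:i\ge0,\ C\in\mathcal C\}$, where $\operatorname{add}$ denotes direct summands of finite direct sums. This is the smallest subcategory that contains $R$ and $\mathcal C$ and is closed under finite direct sums, direct summands and syzygies; for one module $C$ we write $[C]$. For subcategories $\mathcal X,\mathcal Y$ let $\mathcal X\circ\mathcal Y$ consist of the modules $Z$ that fit into an exact sequence $0\to X\to Z\to Y\to0$ with $X\in\mathcal X$ and $Y\in\mathcal Y$, and put $\mathcal X\bullet\mathcal Y=[[\mathcal X]\circ[\mathcal Y]]$. The \emph{ball of radius $r$ centered at $C$} is defined by $[C]_1=[C]$ and $[C]_r=[C]_{r-1}\bullet[C]$ for $r>1$, and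
\[
\operatorname{radius}\mathcal X=\inf\{n\ge0:\mathcal X\subseteq[C]_{n+1}\ \text{for some }C\in\operatorname{mod}R\}.
\]
In this count sums, summands and syzygies are free and each extension costs one. So $\mathcal X$ has finite radius when all its modules can be assembled from one module $C$, which need not lie in $\mathcal X$, in a bounded number of extensions.

It is known that if $R$ is a local complete intersection, then a resolving subcategory of finite radius contains only MCM modules. The problem that we study, which comes from Dao and Takahashi \cite{DT}, is to prove or disprove the following statement.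

\begin{quote}
\textbf{Conjecture.} Let $R$ be a Cohen--Macaulay local ring and $\mathcal X$ a resolving subcategory of $\operatorname{mod}R$. If the radius of $\mathcal X$ is finite, then $\mathcal X$ contains only maximal Cohen--Macaulay modules.
\end{quote}

In dimension $0$ every module is MCM and there is nothing to prove. In dimension $1$ the simplest cases support the conjecture. Theorem~\ref{thm:criterion}(a) below says that, under mild hypotheses on $R$, finite radius means that one power of $\mathfrak m$ kills $\Gamma_{\mathfrak m}(X)$ for all $X\in\mathcal X$. Suppose that a resolving subcategory $\mathcal X$ contains $R/yR$ for a nonzerodivisor $y\in\mathfrak m$. The extensions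
\[
0\to R/yR\xrightarrow{\ y^n\ }R/y^{n+1}R\to R/y^nR\to0
\]
put every $R/y^nR$ in $\mathcal X$. These modules have finite length, and a power $\mathfrak m^j$ that killed all of them would lie in $\bigcap_ny^nR=0$. So $\mathcal X$ has infinite radius. Over a discrete valuation ring every module that is not MCM has a summand $R/yR$, and the conjecture follows for such rings. One would guess that in general torsion, once present, can be stacked on itself without bound. The guess overlooks that the torsion of a module in $\mathcal X$ need not split off, and that $\mathcal X$ may be cut out by a condition that caps the torsion in advance.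

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic $0$. There is a complete reduced one-dimensional Cohen--Macaulay local ring $R$ with residue field $k$ such that ${}^\perp R$ is a resolving subcategory of finite radius and contains a module $Z$ with $\operatorname{depth}Z=0<1=\dim R$.
\end{theorem}

The conjecture is therefore false. The finiteness of the radius is an instance of a general criterion.

\begin{theorem}\label{thm:criterion}
Let $(R,\mathfrak m)$ be a reduced one-dimensional Cohen--Macaulay local ring whose normalization $S$ is a finite $R$-module.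
\begin{itemize}
\item[(a)] A subcategory $\mathcal X\subseteq\operatorname{mod}R$ has finite radius if and only if there is $n$ with $\mathfrak m^n\Gamma_{\mathfrak m}(X)=0$ for all $X\in\mathcal X$.
\item[(b)] If $R$ has a canonical module (for example, if $R$ is complete), then for every $N\in\operatorname{mod}R$ with $\operatorname{Supp}N=\operatorname{Spec}R$ the resolving subcategory ${}^\perp N$ has finite radius.
\end{itemize}
\end{theorem}

We say that an element $t$ is \emph{$X$-regular} if multiplication by $t$ is injective on $X$; this includes $X=0$.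

\begin{theorem}\label{thm:dimtwo}
The conjecture also fails in dimension $2$. Let $R$ be the ring constructed in Section~\ref{sec:eight} for Theorem~\ref{thm:main}, and let $\tilde R=R[[t]]$. Then
\[
\mathcal Y=\{X\in\operatorname{mod}\tilde R:\operatorname{Ext}^{i}_{\tilde R}(X,\tilde R)=0\ \text{for all }i>0,\ \text{and $t$ is $X$-regular}\}
\]
is resolving, has finite radius, and contains a module that is not maximal Cohen--Macaulay.
\end{theorem}

We make no claim in dimension $3$ or higher.

Theorem~\ref{thm:criterion} is proved in Section~\ref{sec:criterion}. It leaves the task of finding torsion in ${}^\perp R$, which Section~\ref{sec:reflexive} converts into the search for a torsion-free module in ${}^\perp R$ that is not reflexive. Section~\ref{sec:linear} introduces rings and modules for which syzygies, duals and $\operatorname{Ext}^1$ are finite-dimensional linear algebra. Section~\ref{sec:eight} builds the example: a family of modules depending on a parameter that moves when one takes a syzygy, avoids two bad values forever in the forward direction, and hits one of them after a single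 step backward. Section~\ref{sec:dimtwo} treats dimension two.

\section{Finite radius in dimension one}\label{sec:criterion}

Upper bounds for the radius come from filtrations.

\begin{lemma}\label{lem:layers}
Let $R$ be a local ring and $C\in\operatorname{mod}R$. If $X$ has a chain of submodules $0=X_0\subseteq X_1\subseteq\dots\subseteq X_r=X$ with $r\ge1$ and $X_j/X_{j-1}\in[C]$ for all $j$, then $X\in[C]_r$.
\end{lemma}

\begin{proof}
We have $X_1\in[C]_1$. If $X_{j-1}\in[C]_{j-1}$, then $0\to X_{j-1}\to X_j\to X_j/X_{j-1}\to0$ shows that $X_j\in[C]_{j-1}\circ[C]\subseteq[C]_j$.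
\end{proof}

We call the quotients $X_j/X_{j-1}$ the \emph{layers}; they may be zero. A module $Y$ with $\mathfrak m^nY=0$ has the chain $Y\supseteq\mathfrak mY\supseteq\dots\supseteq\mathfrak m^nY=0$, whose $n$ layers are finite direct sums of copies of $R/\mathfrak m$. For instance, $\operatorname{mod}R\subseteq[R/\mathfrak m]_n$ if $\mathfrak m^n=0$. Chains for a submodule $Y\subseteq X$ and for $X/Y$ concatenate to a chain for $X$.

For the rest of this section $R$ is a reduced one-dimensional Cohen--Macaulay local ring. Its total quotient ring $Q$ is the product of the fields $R_{\mathfrak p}$ over the minimal primes $\mathfrak p$. The ideal $\mathfrak m$ contains a nonzerodivisor, and for every nonzerodivisor $y$ the ring $R/yR$ has finite length, so $\mathfrak m^n\subseteq yR$ for some $n\ge0$. Hence an element of a module $X$ is killed by a nonzerodivisor if and only if it is killed by a power of $\mathfrak m$: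
\begin{equation}\label{eq:torsion}
\Gamma_{\mathfrak m}(X)=\ker(X\to X\otimes_RQ).
\end{equation}
Thus $X$ is MCM if and only if it is torsion-free, and $X/\Gamma_{\mathfrak m}(X)$ is always torsion-free.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(a)]
Suppose that $\mathcal X\subseteq[C]_r$, and choose $n_0$ with $\mathfrak m^{n_0}\Gamma_{\mathfrak m}(C)=0$. We show by induction on $j$ that $\mathfrak m^{n_0j}\Gamma_{\mathfrak m}(X)=0$ for all $X\in[C]_j$. The property passes to finite direct sums and to summands, and it holds for $R$ and for every syzygy $\Omega^iY$ with $i\ge1$, because submodules of free modules are torsion-free. For $j=1$ only $X=C$ remains, and there the property holds by the choice of $n_0$. For $j>1$ it remains to treat a module $X$ in an exact sequence $0\to X'\to X\to X''\to0$ with $X'\in[C]_{j-1}$ and $X''\in[C]$. The sequence $0\to\Gamma_{\mathfrak m}(X')\to\Gamma_{\mathfrak m}(X)\to\Gamma_{\mathfrak m}(X'')$ is exact. So $\mathfrak m^{n_0}$ carries $\Gamma_{\mathfrak m}(X)$ into $\Gamma_{\mathfrak m}(X')$, which $\mathfrak m^{n_0(j-1)}$ kills.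

Conversely, suppose that $\mathfrak m^n\Gamma_{\mathfrak m}(X)=0$ for all $X\in\mathcal X$. The torsion of $X$ then costs $n$ layers. The difficulty is the torsion-free quotient: $R$ may have many indecomposable torsion-free modules. The normalization has few, so we compare the quotient with a large $S$-module inside it. Since $S\subseteq Q$ is a finite $R$-module, a common denominator of its generators, multiplied by a nonzerodivisor in $\mathfrak m$, gives a nonzerodivisor $x\in\mathfrak m$ with $xS\subseteq R$. Choose $\ell$ with $\mathfrak m^\ell\subseteq xR$. For $X\in\mathcal X$ put $X'=X/\Gamma_{\mathfrak m}(X)\subseteq X'\otimes_RQ$, and let $P=xSX'$, formed in the $Q$-module $X'\otimes_RQ$. Then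
\[
xX'\subseteq P\subseteq X',
\]
because $1\in S$ and $xS\subseteq R$. The ring $S$ is the product of the normalizations of the one-dimensional domains $R/\mathfrak p$; each is Noetherian, being finite over $R$, and so is a Dedekind domain. A finitely generated torsion-free module over a Dedekind domain is projective. Applying this to each component of the finitely generated $S$-module $P\subseteq X'\otimes_RQ$, we get $P\in\operatorname{add}S$. The quotient $X'/P$ is killed by $x$, hence by $\mathfrak m^\ell$. Concatenate $n$ layers for $\Gamma_{\mathfrak m}(X)$, the layer $P$, and $\ell$ layers for $X'/P$. Lemma~\ref{lem:layers} gives $X\in[R/\mathfrak m\oplus S]_{n+1+\ell}$, and $n$ and $\ell$ do not depend on $X$.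
\end{proof}

The first half used only that $R$ has positive depth. In the second half, finiteness of $S$ produced $x$ and made $R/\mathfrak m\oplus S$ a finitely generated center. Taking $n=0$ shows that the MCM modules over such a ring form a subcategory of finite radius.

For part (b) we recall the canonical module. Over a Cohen--Macaulay local ring $R$ of dimension $d$ with residue field $k$, it is an MCM module $\omega$ of finite injective dimension with $\dim_k\operatorname{Ext}^d_R(k,\omega)=1$. It is unique up to isomorphism, it exists if $R$ is complete, $\omega_{\mathfrak p}$ is a canonical module of $R_{\mathfrak p}$ for every prime $\mathfrak p$, the canonical module of a field is the field itself, and $R$ is Gorenstein if and only if $\omega\cong R$. For $d=1$, local duality in degree $0$ states that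
\begin{equation}\label{eq:duality}
\Gamma_{\mathfrak m}(X)\cong\operatorname{Hom}_R(\operatorname{Ext}^1_R(X,\omega),I)\qquad(X\in\operatorname{mod}R),
\end{equation}
where $I$ is the injective hull of $k$. So vanishing of $\operatorname{Ext}^1_R(X,\omega)$ forbids torsion. The point of (b) is that vanishing against a module that contains $\omega$ as a summand up to a fixed denominator bounds the torsion by that denominator.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(b)]
For each minimal prime $\mathfrak p$ the ring $R_{\mathfrak p}$ is a field, so $\omega_{\mathfrak p}\cong R_{\mathfrak p}$, and $N_{\mathfrak p}\ne0$ because $\operatorname{Supp}N=\operatorname{Spec}R$. Hence $\omega\otimes_RQ\cong Q$ is a direct summand of $N\otimes_RQ$: there are $Q$-linear maps $\omega\otimes Q\to N\otimes Q\to\omega\otimes Q$ with composite the identity. Since $\operatorname{Hom}_R(Y,Y')\otimes_RQ\cong\operatorname{Hom}_Q(Y\otimes Q,Y'\otimes Q)$ for finitely generated $Y$, these maps are $\alpha/u$ and $\beta/v$ with $\alpha\colon\omega\to N$, $\beta\colon N\to\omega$ and nonzerodivisors $u,v$.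 Then $\beta\alpha$ and multiplication by $y=uv$ agree on $\omega\otimes Q$, hence on the torsion-free module $\omega$.

Let $X\in{}^\perp N$. Multiplication by $y$ on $\operatorname{Ext}^1_R(X,\omega)$ is induced by $\beta\alpha$, so it factors through $\operatorname{Ext}^1_R(X,N)=0$. By \eqref{eq:duality}, $y\,\Gamma_{\mathfrak m}(X)=0$. Choose $n\ge0$ with $\mathfrak m^n\subseteq yR$. Then $\mathfrak m^n\Gamma_{\mathfrak m}(X)=0$ for all $X\in{}^\perp N$, and (a) applies.
\end{proof}

The hypothesis on the support cannot be dropped: ${}^\perp0=\operatorname{mod}R$ contains the modules $R/y^nR$ of Section~\ref{sec:intro}, so its radius is infinite. If $R$ is Gorenstein, then $\omega\cong R$ and \eqref{eq:duality} shows that ${}^\perp R$ contains only MCM modules. The ring of Theorem~\ref{thm:main} must therefore be non-Gorenstein.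

\section{From torsion to failure of reflexivity}\label{sec:reflexive}

It is hard to write down a module with torsion and compute all its Ext modules. Its first syzygy is torsion-free and can be handled inside a $Q$-module, so we ask what the torsion looks like from there. Let $R$ and $Q$ be as in Section~\ref{sec:criterion} and write $(-)^*=\operatorname{Hom}_R(-,R)$. Let $G$ be a torsion-free module and $G_Q=G\otimes_RQ\supseteq G$. Each $f\in G^*$ extends to $G_Q\to Q$, and $G^*\otimes_RQ=\operatorname{Hom}_Q(G_Q,Q)$. The module $G^{**}$ is torsion-free, and $G^{**}\otimes_RQ=G_Q$ because $Q$ is a product of fields. An element of $G_Q$, seen as a functional on $G^*\otimes_RQ$, comes from $G^{**}$ exactly when it maps $G^*$ into $R$. Thus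
\begin{equation}\label{eq:bidual}
G\subseteq G^{**}=\{\xi\in G_Q:f(\xi)\in R\ \text{for all }f\in G^*\},
\end{equation}
and $G$ is \emph{reflexive} if equality holds.

\begin{lemma}\label{lem:cosyzygy}
Let $G$ be a torsion-free $R$-module.
\begin{itemize}
\item[(a)] There is an exact sequence $0\to G\to F\to Z\to0$ with $F$ free and $\operatorname{Ext}^1_R(Z,R)=0$.
\item[(b)] For every such sequence, $\Gamma_{\mathfrak m}(Z)\cong G^{**}/G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $f^1,\dots,f^n$ generate $G^*$ and put $\varphi=(f^1,\dots,f^n)\colon G\to R^n$. The $f^i$ generate $\operatorname{Hom}_Q(G_Q,Q)$ over $Q$, and this module separates the points of $G_Q$ because $Q$ is a product of fields. So $\varphi$ is injective. Let $Z$ be its cokernel. The restriction map $(R^n)^*\to G^*$ sends the coordinate functions to the $f^i$, so it is onto, and its cokernel is $\operatorname{Ext}^1_R(Z,R)$.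

(b) Regard $G_Q$ and $F$ as submodules of $F\otimes_RQ$. We claim that $G^{**}=F\cap G_Q$. If $\xi\in G^{**}$, the coordinate functions of $F$ restrict to elements of $G^*$ and so take values in $R$ at $\xi$; hence $\xi\in F$. If $\xi\in F\cap G_Q$, then every $f\in G^*$ extends to $F\to R$ because $\operatorname{Ext}^1_R(Z,R)=0$; hence $f(\xi)\in R$. Finally, $v\in F$ lies in $G_Q$ if and only if $yv\in G$ for a nonzerodivisor $y$, that is, if and only if the image of $v$ in $Z$ is torsion. By \eqref{eq:torsion}, $(F\cap G_Q)/G\cong\Gamma_{\mathfrak m}(Z)$.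
\end{proof}

\begin{proposition}\label{prop:reduction}
The subcategory ${}^\perp R$ contains a module of depth $0$ if and only if it contains a torsion-free module that is not reflexive.
\end{proposition}

\begin{proof}
Let $G\in{}^\perp R$ be torsion-free and not reflexive, and take $Z$ from Lemma~\ref{lem:cosyzygy}(a). Then $\operatorname{Ext}^1_R(Z,R)=0$ and $\operatorname{Ext}^{i+1}_R(Z,R)\cong\operatorname{Ext}^i_R(G,R)=0$ for $i\ge1$, so $Z\in{}^\perp R$, and $\Gamma_{\mathfrak m}(Z)\cong G^{**}/G\ne0$. Conversely, if $Z\in{}^\perp R$ has depth $0$, then $G=\Omega Z$ is torsion-free, lies in ${}^\perp R$, and has $G^{**}/G\cong\Gamma_{\mathfrak m}(Z)\ne0$.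
\end{proof}

Lemma~\ref{lem:cosyzygy}(b) also says where not to look. If $G$ is the syzygy of a torsion-free module $Z$ with $\operatorname{Ext}^1_R(Z,R)=0$, then $G$ is reflexive. In particular, a module $G\in{}^\perp R$ with $G\cong\Omega^nG$ for some $n\ge2$ is reflexive, since it is the syzygy of $\Omega^{n-1}G\in{}^\perp R$. We need a resolution that can be computed at every step and yet never returns to its starting point.

\section{Rings and modules given by linear data}\label{sec:linear}

Let $k$ be a field, $B=k^N$ a finite product of copies of $k$ with $N\ge1$, and $U\subsetneq B$ a proper $k$-subspace. Put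
\[
R=k\cdot1\oplus Us\oplus s^2B[[s]]\ \subset\ S=B[[s]]=k[[s]]^N,\qquad x=s^2,\qquad A=k[[x]].
\]
An element of $R$ is an $N$-tuple of power series, one for each branch, whose constant terms agree and whose vector of linear coefficients lies in $U$; there is no condition in higher order.

\begin{lemma}\label{lem:ring}
The set $R$ is a complete reduced one-dimensional Cohen--Macaulay local ring with maximal ideal $\mathfrak m=Us\oplus s^2B[[s]]$ and residue field $k$. It is a finite free $A$-module, $xS\subseteq R$, the total quotient ring is $R[x^{-1}]=B((s))$, and the normalization is the finite $R$-module $S$.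
\end{lemma}

\begin{proof}
Since $\mathfrak m\cdot\mathfrak m\subseteq s^2B[[s]]$, the set $R$ is a subring of $S$ and $\mathfrak m$ is an ideal with $R/\mathfrak m=k$. For $m\in\mathfrak m$ the series $1+m+m^2+\cdots$ converges in $S$ and lies in $R$, so $1-m$ is a unit and $R$ is local. It is reduced as a subring of $k[[s]]^N$. The $A$-module $S$ is free of rank $2N$, so its submodule $R$ is finitely generated and torsion-free over the discrete valuation ring $A$, hence free. Therefore $R$ is Noetherian of dimension $\dim A=1$; it is complete, since it is $x$-adically complete and $xR$ is $\mathfrak m$-primary; and it is Cohen--Macaulay, since $x\in\mathfrak m$ is a nonzerodivisor. From $xS\subseteq R\subseteq S$ we get $R[x^{-1}]=S[x^{-1}]=B((s))$. This is a product of fields, in which every nonzerodivisor of $R$ is invertible, so it is the total quotient ring. Finally $S$ is finite over $A$, hence over $R$, and integrally closed in $B((s))$.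
\end{proof}

The modules are described in the same way. A \emph{pair} $(L,M)$ consists of a finite-dimensional $B$-module $L$ and a $k$-subspace $M\subseteq L$ with $BM=L$. Put
\[
G(L,M)=M\oplus sL[[s]]\ \subset\ L[[s]].
\]
This is an $R$-submodule because $\mathfrak m\subseteq sB[[s]]$. It is finitely generated and torsion-free over $A$, and $G(L,M)[x^{-1}]=L((s))$; so it is a torsion-free $R$-module with $G(L,M)_Q=L((s))$. A $B$-isomorphism $L_1\to L_2$ that carries $M_1$ onto $M_2$ induces $G(L_1,M_1)\cong G(L_2,M_2)$. Write
\[
L^\vee=\operatorname{Hom}_B(L,B),\qquad M^\sharp=\{f\in L^\vee:f(M)\subseteq U\}.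
\]
The $B((s))$-linear maps $L((s))\to B((s))$ are the Laurent series $f=\sum_nf_ns^n$ with $f_n\in L^\vee$. An $R$-linear map from $G(L,M)$ to $R$ is such a series that maps $G(L,M)$ into $R$.

\begin{lemma}\label{lem:dual}
Let $(L,M)$ be a pair and $G=G(L,M)$. Then $G^*=sM^\sharp\oplus s^2L^\vee[[s]]$. If $\xi\in L\setminus M$ satisfies $f(\xi)\in U$ for all $f\in M^\sharp$, then $\xi\in G^{**}\setminus G$.
\end{lemma}

\begin{proof}
Let $f=\sum f_ns^n$ map $G$ into $R$. For $m\in M$ we have $\sum f_n(m)s^n\in R$, so $f_n(M)=0$ for $n<0$ and $f_0(M)\subseteq k\cdot1$. Since $BM=L$, we get $f_n=0$ for $n<0$, and $f_0(L)=Bf_0(M)$ is $0$ or $B$. For $l\in L$ we have $f(sl)=f_0(l)s+\cdots\in R$, so $f_0(L)\subseteq U\ne B$, and $f_0=0$. Now $f(m)=f_1(m)s+\cdots$ gives $f_1(M)\subseteq U$. Conversely, a series $f=f_1s+f_2s^2+\cdots$ with $f_1\in M^\sharp$ maps $M$ into $Us\oplus s^2B[[s]]$ and $sL[[s]]$ into $s^2B[[s]]$. For $\xi$ as in the statement and $f\in G^*$ we have $f(\xi)=f_1(\xi)s+\cdots\in R$, so $\xi\in G^{**}$ by \eqref{eq:bidual}, and $\xi\notin G$ because $G\cap L=M$.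
\end{proof}

The hypothesis $U\ne B$ was used to get $f_0=0$. For $U=B$ the pair $(B,k\cdot1)$ gives $G=R$, and the identity map has $f_0\ne0$.

Now we compute syzygies. For a pair $(L,M)$ let $L'$ be the kernel of the surjection $B\otimes_kM\to L$, $b\otimes m\mapsto bm$, let $\mu\colon U\otimes_kM\to L$ be its restriction, and let $K=\ker\mu\subseteq L'$. With $M^*=\operatorname{Hom}_k(M,k)$ we have $(B\otimes M)^\vee=B\otimes M^*$, and restriction to $L'$ is a $B$-linear map $\operatorname{res}\colon B\otimes M^*\to L'^\vee$. It sends $M^*=1\otimes M^*$ into $K^\sharp$, because $K\subseteq U\otimes M$.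

\begin{lemma}\label{lem:syzygy}
Let $(L,M)$ be a pair such that $\mu$ is onto and $BK=L'$. Then there is an exact sequence
\[
0\to G(L',K)\to R\otimes_kM\to G(L,M)\to0,
\]
and $\operatorname{Ext}^1_R(G(L,M),R)=0$ if and only if the maps $\operatorname{res}\colon M^*\to K^\sharp$ and $\operatorname{res}\colon U\otimes M^*\to L'^\vee$ are onto.
\end{lemma}

\begin{proof}
The map $\pi\colon R\otimes M\to G(L,M)$, $r\otimes m\mapsto rm$, acts coefficientwise on $R\otimes M=M\oplus s(U\otimes M)\oplus s^2(B\otimes M)[[s]]$. It is the identity of $M$ in degree $0$, the map $\mu$ in degree $1$, and $B\otimes M\to L$ in each degree $\ge2$. So $\pi$ is onto with kernel $G'=sK\oplus s^2L'[[s]]=s\,G(L',K)$, and multiplication by $s$ on $L'((s))$ is an isomorphism $G(L',K)\to G'$.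

The module $\operatorname{Ext}^1_R(G(L,M),R)$ is the cokernel of the restriction $(R\otimes M)^*\to G'^*$. Here
\[
(R\otimes M)^*=M^*\oplus s(U\otimes M^*)\oplus s^2(B\otimes M^*)[[s]],\qquad G'^*=K^\sharp\oplus sL'^\vee[[s]],
\]
where the second formula is Lemma~\ref{lem:dual} for the pair $(L',K)$, divided by $s$. The restriction applies $\operatorname{res}$ to each coefficient, so it is onto if and only if it is onto in each degree. In degrees $\ge2$ it is onto: $B$ is a product of fields, so $L'$ is a direct summand of $B\otimes M$. Degrees $0$ and $1$ give the two conditions.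
\end{proof}

If the syzygy is to have the same size as the module, say $\dim M=\dim K=m$ and $\dim L=\dim L'=d$, then $Nm=2d$ and $m\dim U=d+m$, which forces $\dim U=N/2+1$. Since $U\ne B$, the smallest case is $N=4$.

\begin{example}\label{ex:four}
Let $B=k^4$ and $U=\{b:b_1+b_2+b_3+b_4=0\}$. Let $L=k\times k\times0\times0$ and $M=km$ with $m=(m_1,m_2,0,0)$, $m_1m_2\ne0$. Identify $B\otimes M$ with $B$. The map $\mu$ sends $u$ to $(u_1m_1,u_2m_2,0,0)$ and is onto. We find $L'=0\times0\times k\times k$ and $K=U\cap L'=k\,(0,0,1,-1)$, so $BK=L'$. The elements of $L'^\vee$ are the multiplications by $(0,0,\nu_3,\nu_4)$, and $K^\sharp$ is the line $\nu_3=\nu_4$. The generator of $M^*$ restricts to $\nu_3=\nu_4=1$, which spans $K^\sharp$, and $U\otimes M^*\to L'^\vee$ is the surjection $u\mapsto(0,0,u_3,u_4)$. So $G=G(L,M)$ has $\operatorname{Ext}^1_R(G,R)=0$, and its syzygy $G(L',K)$ is a module of the same shape on the other two branches. Exchanging the roles of the branches, the second syzygy is $G(L,k(1,-1,0,0))$, which is isomorphic to $G$ through multiplication by a unit of $B$. Hence $G\in{}^\perp R$,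 the resolution has period $2$, and $G$ is reflexive by Section~\ref{sec:reflexive}.
\end{example}

The example shows the mechanism, in which the syzygy occupies the room in $B\otimes M$ that $L$ leaves free, and it shows what is missing. When $\dim M=1$, a pair is determined up to isomorphism by the set of branches on which $L$ lives, and no parameter is available to move. We pass to $\dim M=2$, with $N=8$, $\dim U=5$ and $\dim L=8$.

\section{The ring with eight branches}\label{sec:eight}

From now on $k$ has characteristic $0$. The plan is as follows. The module $B\otimes M$ has rank $2$ on each branch. We let $L$ have rank $1$ on six branches, rank $2$ on a branch $z_\alpha$ and rank $0$ on the last branch $z_{\alpha'}$, where $\alpha\in\{1,2\}$ and $\alpha'=3-\alpha$. Then $L'$ has the complementary ranks: again $1$ on the six branches, but $0$ on $z_\alpha$ and $2$ on $z_{\alpha'}$. The subspace $M$ comes from a plane $W^{(p)}\subset k^6$ that depends on $p\in k$, and $U$ is chosen so that a syzygy replaces $(\alpha,p)$ by $(\alpha',-a_\alpha-p)$, with $a_1=1$ and $a_2=0$, as long as the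 parameters avoid $0$ and $1$. The two reflections $p\mapsto-p$ and $p\mapsto-1-p$ have different centers, so their composite is a translation. We use the orbit
\begin{equation}\label{eq:orbit}
(1,1)\ \mapsto\ (2,-2)\ \mapsto\ (1,2)\ \mapsto\ (2,-3)\ \mapsto\ (1,3)\ \mapsto\ \cdots
\end{equation}
From $(2,-2)$ onward all parameters are good, which gives a module in ${}^\perp R$. The predecessor $(1,1)$ is bad, and this makes the module non-reflexive.

\subsection{Six points on the line}
Let $(y_1,\dots,y_6)=(1,-1,2,-2,3,-3)$ and
\[
g(y)=\prod_i(y-y_i)=(y^2-1)(y^2-4)(y^2-9)=y^6-14y^4+49y^2-36 .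
\]
Let $E=k^6$. Evaluation at the $y_i$ is a ring homomorphism $k[y]\to E$ with kernel $(g)$; it identifies the polynomials of degree $\le5$ with $E$. Put
\[
c_\alpha=y^2+a_\alpha y+1\quad(a_1=1,\ a_2=0),\qquad\varepsilon=(1/g'(y_i))_i\in E^\times.
\]
The values $c_1(y_i)\in\{1,3,7,13\}$ and $c_2(y_i)\in\{2,5,10\}$ are nonzero, so $c_1,c_2\in E^\times$. The polynomials $c_1,c_2$ have discriminants $-3,-4$, and they have no common root because $c_1-c_2=y$ and $c_1(0)=1$. For $f\in E$ let
\[
\sigma(f)=\sum_if_i,\qquad\rho_\alpha(f)=\sum_if_i/c_\alpha(y_i),\qquad U_\alpha=\{f\in E:\sigma(f)=\rho_\alpha(f)=0\}.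
\]
For subspaces $V,W\subseteq E$ let $(V:W)=\{\lambda\in E:\lambda W\subseteq V\}$; for $\theta\in E^\times$ we have $(V:\theta W)=\theta^{-1}(V:W)$. For $p\in k$ let $W^{(p)}\subseteq E$ be the plane spanned by $1$ and $y^2+py$.

All computations rest on one identity. If $H$ is a monic separable polynomial of degree $n$ and $\deg f\le n-1$, then Lagrange interpolation gives $f=\sum_rf(r)H/\bigl(H'(r)(y-r)\bigr)$, the sum over the roots of $H$ in $\bar k$. Comparing coefficients of $y^{n-1}$,
\begin{equation}\label{eq:lagrange}
\sum_{H(r)=0}\frac{f(r)}{H'(r)}=\text{the coefficient of $y^{n-1}$ in $f$}.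
\end{equation}
Let $\delta(f)=\sigma(\varepsilon f)=\sum_if(y_i)/g'(y_i)$. By \eqref{eq:lagrange}, $\delta(y^j)=0$ for $j\le4$ and $\delta(y^5)=1$. The points are symmetric about $0$, so $g$ has no term $y^5$, and $\delta(y^6)=\delta(y^6-g)=0$. Thus $\delta(f)$ is the coefficient of $y^5$ whenever $\deg f\le6$. The factor $\varepsilon c_\alpha$ converts both functionals defining $U_\alpha$ into $\delta$:
\begin{equation}\label{eq:convert}
\sigma(\varepsilon c_\alpha f)=\delta(c_\alpha f),\qquad\rho_\alpha(\varepsilon c_\alpha f)=\delta(f).
\end{equation}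

The first lemma computes the spaces that will be the kernels $K$; it is the source of the reflection $p\mapsto-a_\alpha-p$ and of the bad values.

\begin{lemma}\label{lem:colon}
If $p\ne a_\alpha$, then $(U_\alpha:W^{(p)})=\varepsilon c_\alpha W^{(-a_\alpha-p)}$, which has dimension $2$. If $p=a_\alpha$, then $\dim(U_\alpha:W^{(p)})\ge3$.
\end{lemma}

\begin{proof}
Write $\lambda\in E$ as $\lambda=\varepsilon c_\alpha q$ with $q=\sum_{j\le5}q_jy^j$, and let $h=y^2+py$. By \eqref{eq:convert}, $\lambda\in(U_\alpha:W^{(p)})$ if and only if
\[
\delta(q)=\delta(qc_\alpha)=\delta(qh)=\delta(qhc_\alpha)=0 .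
\]
The first condition says $q_5=0$. Then $qc_\alpha$ and $qh$ have degree $\le6$, so $\delta(qc_\alpha)=q_3+a_\alpha q_4$ and $\delta(qh)=q_3+pq_4$. If $p\ne a_\alpha$, these vanish exactly when $q_3=q_4=0$. Then $qhc_\alpha$ has degree $\le6$, and $hc_\alpha=y^4+(p+a_\alpha)y^3+\cdots$ gives $\delta(qhc_\alpha)=q_1+(p+a_\alpha)q_2$. The solutions are $q=q_0+q_2\bigl(y^2-(a_\alpha+p)y\bigr)$, that is, $q\in W^{(-a_\alpha-p)}$. If $p=a_\alpha$, then $h=c_\alpha-1$, so $1,c_\alpha,h,hc_\alpha$ span the same space as $1,c_\alpha,c_\alpha^2$, and at most three linear conditions are imposed on $q\in k^6$.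
\end{proof}

\begin{example}\label{ex:bad}
Take $\alpha=1$ and $p=1$. The conditions are $q_5=0$, $q_4=-q_3$ and $\delta(qc_1^2)=0$, with $c_1^2=y^4+2y^3+3y^2+2y+1$. Modulo $g$ we have $y^7\equiv14y^5-49y^3+36y$ and $y^8\equiv14y^6-49y^4+36y^2$, so $\delta(y^7)=14$ and $\delta(y^8)=0$. Hence
\[
\delta(qc_1^2)=(q_1+2q_2+3q_3+2q_4)+14(q_3+2q_4)=q_1+2q_2-13q_3 .
\]
The solutions are spanned by $1$, $y^2-2y$ and $y^4-y^3-13y$. The first two span $W^{(-2)}$, the plane that the formula for good $p$ predicts; the third is the excess solution.
\end{example}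

The second lemma controls the coordinates on the branch $z_{\alpha'}$, where the syzygy must fill out rank $2$.

\begin{lemma}\label{lem:pairing}
If $p,p'\ne a_{\alpha'}$, then the pairing $W^{(p')}\times W^{(p)}\to k$, $(v',v)\mapsto\rho_{\alpha'}(\varepsilon c_\alpha v'v)$, is nondegenerate.
\end{lemma}

\begin{proof}
The polynomial $c_{\alpha'}g$ is monic and separable of degree $8$; its roots are the $y_i$ and the two roots $r_1\ne r_2$ of $c_{\alpha'}$. The polynomial $f=c_\alpha v'v$ has degree $\le6$, so \eqref{eq:lagrange} gives
\[
\sum_i\frac{f(y_i)}{c_{\alpha'}(y_i)g'(y_i)}+\sum_{j=1,2}\frac{f(r_j)}{c_{\alpha'}'(r_j)g(r_j)}=0 .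
\]
The first sum is $\rho_{\alpha'}(\varepsilon c_\alpha v'v)$. So the pairing equals $\sum_jd_j\,v'(r_j)v(r_j)$ with $d_j=-c_\alpha(r_j)/\bigl(c'_{\alpha'}(r_j)g(r_j)\bigr)\ne0$. It is nondegenerate if evaluation at $(r_1,r_2)$ is an isomorphism on $W^{(p)}\otimes\bar k$ and on $W^{(p')}\otimes\bar k$. On the basis $1,\ y^2+py$ evaluation has determinant $(r_2-r_1)(r_1+r_2+p)=(r_2-r_1)(p-a_{\alpha'})\ne0$, and the same formula holds with $p'$ in place of $p$.
\end{proof}

\subsection{The ring and the modules}
Let $B=E\times k\times k\cong k^8$, with elements $(f,b_1,b_2)$. We regard $E$ as the ideal $E\times0\times0$ and write $e_{y_i}$ for the primitive idempotents of $E$ and $e_{z_1},e_{z_2}$ for those of the last two factors. Let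
\[
U=\{(f,\rho_1(f),\rho_2(f)):f\in E,\ \sigma(f)=0\},\qquad R=k\cdot1\oplus Us\oplus s^2B[[s]].
\]
Then $\dim U=5$, so Section~\ref{sec:linear} applies. For $f\in E$, $b\in k$ and $\beta\in\{1,2\}$ the definition of $U$ gives
\begin{equation}\label{eq:inU}
f+be_{z_\beta}\in U\iff f\in U_{\beta'}\ \text{and}\ b=\rho_\beta(f).
\end{equation}

Let $W=\theta W^{(p)}$ with $\theta\in E^\times$. Since $\theta\in W$, the elements of $W$ have no common zero among the $y_i$. Put $L_\beta(W)=E\oplus W$ with the action $(f,b_1,b_2)(h,w)=(fh,b_\beta w)$, and let $\hat W$ be the plane of all $\hat w=(w,w)$, $w\in W$. From $e_{y_i}\hat w=(w(y_i)e_{y_i},0)$ and $e_{z_\beta}\hat w=(0,w)$ we see that $B\hat W=L_\beta(W)$. Let $G_\beta(W)=G(L_\beta(W),\hat W)$ and $G_\beta(p)=G_\beta(W^{(p)})$. The map $(h,w)\mapsto(\theta h,\theta w)$ gives $G_\beta(p)\cong G_\beta(\theta W^{(p)})$. A $B$-linear map $L_\beta(W)\to B$ is multiplication by an element of $E$ on $E$ and a linear map $W\to ke_{z_\beta}$ on $W$, so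
\begin{equation}\label{eq:Ldual}
L_\beta(W)^\vee=E\oplus W^*,\qquad(\nu,\eta)(h,w)=\nu h+\eta(w)e_{z_\beta},
\end{equation}
with $B$ acting on $W^*$ through $b_\beta$.

\begin{proposition}\label{prop:step}
Let $\alpha\in\{1,2\}$, $p\in k$ and $p'=-a_\alpha-p$, and suppose that $p,p'\notin\{0,1\}=\{a_1,a_2\}$. Then there is an exact sequence $0\to G_{\alpha'}(p')\to R^2\to G_\alpha(p)\to0$, and $\operatorname{Ext}^1_R(G_\alpha(p),R)=0$.
\end{proposition}

\begin{proof}
Let $W=W^{(p)}$ with basis $w_1,w_2$. We verify the hypotheses of Lemma~\ref{lem:syzygy} for the pair $(L_\alpha(W),\hat W)$, identifying $\hat W$ with $W$. We use repeatedly that $(w_1(y_i),w_2(y_i))\ne(0,0)$ for each $i$; consequently, for $f_1,f_2\in E$,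
\begin{equation}\label{eq:koszul}
f_1w_1+f_2w_2=0\iff(f_1,f_2)=\lambda(w_2,-w_1)\ \text{for a unique }\lambda\in E .
\end{equation}

\emph{Step 1: the maps $\mu_\beta$.} For $\beta\in\{1,2\}$ let $\mu_\beta\colon U\otimes W\to L_\beta(W)$, $u\otimes w\mapsto u\hat w$. With $u_j=(f_j,\rho_1(f_j),\rho_2(f_j))\in U$,
\[
\mu_\beta(u_1\otimes w_1+u_2\otimes w_2)=\bigl(f_1w_1+f_2w_2,\ \rho_\beta(f_1)w_1+\rho_\beta(f_2)w_2\bigr).
\]
This vanishes if and only if $f_1,f_2\in U_\beta$ and $(f_1,f_2)=\lambda(w_2,-w_1)$, by \eqref{eq:koszul}. So $\ker\mu_\beta\cong(U_\beta:W)$, which has dimension $2$ by Lemma~\ref{lem:colon} because $p\ne a_\beta$. As $\dim U\otimes W=10$ and $\dim L_\beta(W)=8$, both $\mu_1$ and $\mu_2$ are onto. Put $W'=(U_\alpha:W)=\varepsilon c_\alpha W^{(p')}$, and for $\lambda\in W'$ let $\kappa(\lambda)\in K=\ker\mu_\alpha$ be the element with $(f_1,f_2)=\lambda(w_2,-w_1)$.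

\emph{Step 2: the pair $(L',K)$.} The map $B\otimes W\to L_\alpha(W)$ is multiplication $E\otimes W\to E$ on the first summand, an isomorphism on $e_{z_\alpha}\otimes W$, and zero on $e_{z_{\alpha'}}\otimes W$. By \eqref{eq:koszul}, its kernel $L'$ is the image of the $B$-isomorphism
\[
j\colon L_{\alpha'}(W)\to L',\qquad j(\lambda,w)=\lambda w_2\otimes w_1-\lambda w_1\otimes w_2+e_{z_{\alpha'}}\otimes w .
\]
For $\lambda\in W'$ the element $\kappa(\lambda)$ has component $0$ at $z_\alpha$, and reading off its component at $z_{\alpha'}$ gives
\[
\kappa(\lambda)=j(\lambda,\tau(\lambda)),\qquad\tau(\lambda)=\rho_{\alpha'}(\lambda w_2)w_1-\rho_{\alpha'}(\lambda w_1)w_2 .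
\]
For $K$ to generate $L'$, the map $\tau\colon W'\to W$ must be onto. Now $\tau(\lambda)=0$ means $\rho_{\alpha'}(\lambda W)=0$. Writing $\lambda=\varepsilon c_\alpha v'$ with $v'\in W^{(p')}$, Lemma~\ref{lem:pairing} gives $v'=0$, because $p,p'\ne a_{\alpha'}$. So $\tau$ is bijective, and $(\lambda,\lambda')\mapsto j(\lambda,\tau(\lambda'))$ is a $B$-isomorphism $L_{\alpha'}(W')\to L'$ that sends $\hat\lambda$ to $\kappa(\lambda)$ and hence $\hat W'$ onto $K$. Therefore $BK=L'$ and $G(L',K)\cong G_{\alpha'}(W')\cong G_{\alpha'}(p')$. Lemma~\ref{lem:syzygy} gives the exact sequence.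

\emph{Step 3: the restriction maps.} Through $j$ and \eqref{eq:Ldual}, $L'^\vee=E\oplus W^*$. Applying $1\otimes\eta$ to $j(\lambda,w)$, for $\eta\in W^*$, gives $\lambda\bigl(\eta(w_1)w_2-\eta(w_2)w_1\bigr)+\eta(w)e_{z_{\alpha'}}$. So
\[
\operatorname{res}(\eta)=(\eta^\flat,\eta),\qquad\eta^\flat=\eta(w_1)w_2-\eta(w_2)w_1\in W,
\]
and $\eta\mapsto\eta^\flat$ is a bijection $W^*\to W$.

In degree $1$, the map $U\otimes W^*\to E\oplus W^*$ sends $u\otimes\eta$ to $u\,(\eta^\flat,\eta)$, with $B$ acting on $W^*$ through $b_{\alpha'}$. Identifying $W^*$ with $W$ by $\flat$ turns it into $\mu_{\alpha'}$, which is onto by Step 1.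

In degree $0$, an element $(\nu,\eta)\in L'^\vee$ sends $\kappa(\lambda)$ to $\nu\lambda+\eta(\tau(\lambda))e_{z_{\alpha'}}$. By \eqref{eq:inU}, $(\nu,\eta)\in K^\sharp$ if and only if $\nu\lambda\in U_\alpha$ and $\eta(\tau(\lambda))=\rho_{\alpha'}(\nu\lambda)$ for all $\lambda\in W'$. The first condition says $\nu\in(U_\alpha:W')$, and since $p'\ne a_\alpha$, Lemma~\ref{lem:colon} gives $(U_\alpha:W')=(\varepsilon c_\alpha)^{-1}(U_\alpha:W^{(p')})=W^{(-a_\alpha-p')}=W$. The second condition determines $\eta$ from $\nu$, because $\tau$ is onto. So $\dim K^\sharp\le2$, and the injective map $\operatorname{res}\colon W^*\to K^\sharp$ is onto. Lemma~\ref{lem:syzygy} gives $\operatorname{Ext}^1_R(G_\alpha(p),R)=0$.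
\end{proof}

All four inequalities were used: $p\ne a_\alpha$ for the surjectivity of $\mu_\alpha$, $p\ne a_{\alpha'}$ for $\tau$ and for degree $1$, $p'\ne a_{\alpha'}$ for $\tau$, and $p'\ne a_\alpha$ for degree $0$.

\begin{proposition}\label{prop:ext}
The module $G=G_2(-2)$ lies in ${}^\perp R$.
\end{proposition}

\begin{proof}
Put $(\alpha_0,p_0)=(2,-2)$ and $(\alpha_{n+1},p_{n+1})=(\alpha_n',-a_{\alpha_n}-p_n)$. Then $\alpha_{2j}=2$, $\alpha_{2j+1}=1$, and by induction $p_{2j}=-2-j$, $p_{2j+1}=-p_{2j}=2+j$, $p_{2j+2}=-1-p_{2j+1}=-3-j$; this is the orbit \eqref{eq:orbit}. Since $k$ has characteristic $0$, no $p_n$ lies in $\{0,1\}$. With $G^{(n)}=G_{\alpha_n}(p_n)$, Proposition~\ref{prop:step} gives exact sequences $0\to G^{(n+1)}\to R^2\to G^{(n)}\to0$ and $\operatorname{Ext}^1_R(G^{(n)},R)=0$ for all $n\ge0$. Hence $\operatorname{Ext}^i_R(G,R)\cong\operatorname{Ext}^1_R(G^{(i-1)},R)=0$ for all $i\ge1$.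
\end{proof}

In characteristic $q>0$ the translation has finite order, and $p_{2(q-2)}=-q=0$ is a bad value. Characteristic $0$ was otherwise used only to keep the $y_i$ distinct and the values and discriminants of $c_1,c_2$ nonzero.

It remains to look backward. By Lemma~\ref{lem:dual}, the dual of $G$ is governed by $\hat W^\sharp$, and the bidual by the elements of $L$ that $\hat W^\sharp$ maps into $U$. On the six branches both passages are the operation $(U_1:-)$. The first leads from the parameter $-2$ to the bad parameter $1$, so the second returns more than $W$.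

\begin{proposition}\label{prop:nonreflexive}
The module $G=G_2(-2)$ is not reflexive.
\end{proposition}

\begin{proof}
Let $W=W^{(-2)}$ and $L=L_2(W)$. An element $(\nu,\eta)\in L^\vee$ sends $\hat w$ to $\nu w+\eta(w)e_{z_2}$. By \eqref{eq:inU},
\[
(\nu,\eta)\in\hat W^\sharp\iff\nu\in V:=(U_1:W)\ \text{ and }\ \eta(w)=\rho_2(\nu w)\ \text{for all }w\in W .
\]
Since $-2\ne a_1$, Lemma~\ref{lem:colon} gives $V=\varepsilon c_1W^{(1)}$, and then $(U_1:V)=(\varepsilon c_1)^{-1}(U_1:W^{(1)})$ has dimension $\ge3>\dim W$. Choose $h\in(U_1:V)\setminus W$; by Example~\ref{ex:bad}, one may take $h=y^4-y^3-13y$. We need a second coordinate for $h$ that satisfies the condition at $z_2$. By Lemma~\ref{lem:pairing} with $\alpha=1$, $\alpha'=2$ and parameters $1,-2\ne a_2$, the pairing $V\times W\to k$, $(\nu,w)\mapsto\rho_2(\nu w)$, is nondegenerate. So the functional $\nu\mapsto\rho_2(\nu h)$ on $V$ is represented by some $w_0\in W$: $\rho_2(\nu w_0)=\rho_2(\nu h)$ for all $\nu\in V$. Put $\xi=(h,w_0)\in L$. For $(\nu,\eta)\in\hat W^\sharp$ the value at $\xi$ is $\nu h+\eta(w_0)e_{z_2}$, with $\nu h\in U_1$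 and $\eta(w_0)=\rho_2(\nu w_0)=\rho_2(\nu h)$; it lies in $U$ by \eqref{eq:inU}. Since $h\notin W$, we have $\xi\notin\hat W$. By Lemma~\ref{lem:dual}, $\xi\in G^{**}\setminus G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:ring}, $R$ is a complete reduced one-dimensional Cohen--Macaulay local ring with residue field $k$ and finite normalization. By Theorem~\ref{thm:criterion}(b) with $N=R$, the resolving subcategory ${}^\perp R$ has finite radius. By Propositions~\ref{prop:ext} and~\ref{prop:nonreflexive} it contains a torsion-free module that is not reflexive, so by Proposition~\ref{prop:reduction} it contains a module $Z$ of depth $0$.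
\end{proof}

\section{Dimension two}\label{sec:dimtwo}

Let $R$, $\mathfrak m$, $x$, $A$, $S$ and $Z$ be as in Sections~\ref{sec:linear} and~\ref{sec:eight}, and put
\[
\tilde R=R[[t]],\qquad\tilde A=A[[t]]=k[[x,t]],\qquad\tilde S=S[[t]]=k[[s,t]]^8,\qquad\Lambda=\tilde R/\mathfrak m\tilde R\cong k[[t]].
\]
Since $R$ is finite free over $A$, we have $\tilde R=R\otimes_A\tilde A$. So $\tilde R$ is finite free over the two-dimensional regular local ring $\tilde A$, hence a Cohen--Macaulay local ring of dimension $2$; and it is flat over $R$, because $\tilde A$ is torsion-free, hence flat, over $A$. Also $x\tilde S\subseteq\tilde R\subseteq\tilde S$, so $\tilde S$ is a finite $\tilde R$-module and $\tilde R[x^{-1}]=\tilde S[x^{-1}]$. We use the Auslander--Buchsbaum formula: a nonzero finitely generated module $X$ over a regular local ring $D$ satisfies $\operatorname{pd}_DX+\operatorname{depth}X=\dim D$.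

The proof follows that of Theorem~\ref{thm:criterion} with two changes. Modules killed by a power of $x$ no longer have finite length, so their layers will be free $\Lambda$-modules, and for this $t$ must be regular on them. And a torsion-free module over $k[[s,t]]$ need not be free, so the $\tilde S$-module in the middle must be chosen of depth $2$.

We first fix the constants. Let $\omega=\operatorname{Hom}_A(R,A)$, an $R$-module that is free over $A$. Then $\omega[x^{-1}]=\operatorname{Hom}_{k((x))}(B((s)),k((x)))$ is the product, over the factors $F=k((s))$ of $B((s))$, of the $F$-vector spaces $\operatorname{Hom}_{k((x))}(F,k((x)))$. Each has the same $k((x))$-dimension as $F$, so it is one-dimensional over $F$. Hence there is an isomorphism $\psi\colon\omega[x^{-1}]\to R[x^{-1}]$ of $R[x^{-1}]$-modules. Choose $a,b\ge1$ with $x^a\psi(\omega)\subseteq R$ and $x^b\psi^{-1}(R)\subseteq\omega$. With $c=a+b$ we obtain $R$-linear maps $\omega\to R\to\omega$ with composite $x^c$. Tensoring with $\tilde A$ over $A$ gives $\tilde R$-linear maps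
\begin{equation}\label{eq:factor}
\tilde\omega\to\tilde R\to\tilde\omega\quad\text{with composite }x^c,\qquad\tilde\omega=\operatorname{Hom}_{\tilde A}(\tilde R,\tilde A)=\omega\otimes_A\tilde A .
\end{equation}
Fix $\ell$ with $\mathfrak m^\ell\subseteq x^cR$.

\begin{lemma}\label{lem:Lambda}
Let $Y\in\operatorname{mod}\tilde R$ satisfy $x^cY=0$, and let $t$ be $Y$-regular. Then $Y$ has a chain with $\ell$ layers, each a finite direct sum of copies of $\Lambda$.
\end{lemma}

\begin{proof}
The quotients $\mathfrak m^jY/\mathfrak m^{j+1}Y$ may have $t$-torsion, so we saturate. Let $Y_j=\{v\in Y:t^nv\in\mathfrak m^jY\text{ for some }n\}$, a descending chain of $\tilde R$-submodules with $Y_0=Y$. Since $\mathfrak m^\ell Y=0$ and $t$ is $Y$-regular, $Y_\ell=0$. If $t^nv\in\mathfrak m^jY$ and $m\in\mathfrak m$, then $t^nmv\in\mathfrak m^{j+1}Y$; so $\mathfrak mY_j\subseteq Y_{j+1}$ and $Y_j/Y_{j+1}$ is a finitely generated $\Lambda$-module. If $tv\in Y_{j+1}$, then $v\in Y_{j+1}$ by definition, so $Y_j/Y_{j+1}$ is torsion-free over the discrete valuation ring $\Lambda$, hence free.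
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dimtwo}]
\emph{The subcategory $\mathcal Y$ is resolving and contains a module of depth $1$.} The subcategory ${}^\perp\tilde R$ is resolving, and regularity of $t$ holds for free modules and passes to submodules and extensions. So $\mathcal Y$ is resolving. Let $\tilde Z=\tilde R\otimes_RZ$. By flatness $\operatorname{Ext}^i_{\tilde R}(\tilde Z,\tilde R)\cong\tilde R\otimes_R\operatorname{Ext}^i_R(Z,R)=0$ for $i>0$. The sequence $0\to\tilde R\xrightarrow{t}\tilde R\to R\to0$ of $R$-modules stays exact after tensoring with $Z$, since $\operatorname{Tor}^R_1(R,Z)=0$. Thus $t$ is $\tilde Z$-regular with $\tilde Z/t\tilde Z\cong Z$. Hence $\tilde Z\in\mathcal Y$ and $\operatorname{depth}\tilde Z=\operatorname{depth}Z+1=1<2=\dim\tilde R$.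

Now let $X\in\mathcal Y$. We construct a chain for $X$ with $3\ell+1$ layers in $[\Lambda\oplus\tilde S]$.

\emph{Step 1: $x^c$ factors through a free $\tilde A$-module.} A free resolution of $X$ over $\tilde R$ is a free resolution over $\tilde A$, and $\operatorname{Hom}_{\tilde R}(-,\tilde\omega)=\operatorname{Hom}_{\tilde A}(-,\tilde A)$ by adjunction. So $\operatorname{Ext}^1_{\tilde A}(X,\tilde A)\cong\operatorname{Ext}^1_{\tilde R}(X,\tilde\omega)$, and by \eqref{eq:factor} multiplication by $x^c$ on this module factors through $\operatorname{Ext}^1_{\tilde R}(X,\tilde R)=0$. Since $t$ is $X$-regular, $\operatorname{pd}_{\tilde A}X\le1$, and there is an exact sequence $0\to\tilde A^m\to\tilde A^n\xrightarrow{\pi}X\to0$. In the exact sequence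
\[
\operatorname{Hom}_{\tilde A}(X,\tilde A^n)\to\operatorname{Hom}_{\tilde A}(X,X)\to\operatorname{Ext}^1_{\tilde A}(X,\tilde A^m)
\]
the last term is killed by $x^c$, so $x^c\cdot\mathrm{id}_X$ maps to zero. Hence there is an $\tilde A$-linear map $\beta\colon X\to\tilde A^n$ with $\pi\beta=x^c$.

\emph{Step 2: the torsion.} Let $T\subseteq X$ be the $\tilde R$-submodule of elements killed by a power of $x$, and $X'=X/T$. Then $\beta(T)=0$ because $\tilde A^n$ is torsion-free, so $x^cT=\pi\beta(T)=0$. If $\beta(v)=0$, then $x^cv=0$; so $\ker\beta=T$. Thus $\beta$ induces an injection $\bar\beta\colon X'\to\tilde A^n$, and the composite $\bar\pi\colon\tilde A^n\to X\to X'$ satisfies $\bar\pi\bar\beta=x^c$ on $X'$.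

\emph{Step 3: a free $\tilde A$-module inside $X'$.} Let $X''$ be the double $\tilde A$-dual of $X'$. The ring $\tilde R$ acts on $X'$ by $\tilde A$-linear maps, so by functoriality $X''$ is an $\tilde R$-module and the evaluation map $X'\to X''$ is $\tilde R$-linear. It is injective because $X'$ embeds in a free module; we write $X'\subseteq X''$. A dual module is the kernel of a map between free modules, that is, a second syzygy, and over a regular local ring of dimension $2$ second syzygies are free. So $X''$ is $\tilde A$-free. Dualizing $\bar\pi\bar\beta=x^c$ twice shows that $x^cX''$ lies in the image of $\bar\pi^{**}\colon(\tilde A^n)^{**}=\tilde A^n\to X''$. By naturality of evaluation, $\bar\pi^{**}$ is the composite $\tilde A^n\xrightarrow{\bar\pi}X'\subseteq X''$. Hence $H:=x^cX''\subseteq X'$, and $H\cong X''$ is an $\tilde R$-module that is free over $\tilde A$.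

\emph{Step 4: a projective $\tilde S$-module inside $H$.} The module $H[x^{-1}]\supseteq H$ is a module over $\tilde R[x^{-1}]=\tilde S[x^{-1}]$. We take the largest $\tilde S$-submodule of $H$, since maximality is what makes it saturated with respect to $t$:
\[
P=\{h\in H:\tilde Sh\subseteq H\}.
\]
It is an $\tilde S$-module, finitely generated over $\tilde A$, and $xH\subseteq P\subseteq H$ because $x\tilde S\subseteq\tilde R$. We claim that $t$ is regular on $H/P$. Let $h\in H$ with $th\in P$, and let $a\in\tilde S$. Then $xah\in H$ and $t(xah)=x(a\,th)\in xH$. Since $H/xH$ is free over $k[[t]]$, we get $xah\in xH$, and so $ah\in H$. Thus $h\in P$, which proves the claim. The claim says $P\cap tH=tP$, so $P/tP$ embeds in $H/tH$, which is free over $k[[x]]$. Therefore $t$ is regular on $P$ and $x=s^2$ is regular on $P/tP$. Each nonzero component of $P$ is then a module of depth $2$ over $k[[s,t]]$, hence free, and $P\in\operatorname{add}\tilde S$.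

\emph{Step 5: counting layers.} The modules $T$, $H/P$ and $X'/H$ are killed by $x^c$, and $t$ is regular on each: $T$ is a submodule of $X$; $H/P$ is killed by $x$ and was treated in Step 4; and $X'/H$ is a submodule of $X''/x^cX''$, which is free over $k[[x,t]]/(x^c)$. Lemma~\ref{lem:Lambda} gives $\ell$ layers for each. Concatenating the chains for $T$, $P$, $H/P$ and $X'/H$, Lemma~\ref{lem:layers} gives $X\in[\Lambda\oplus\tilde S]_{3\ell+1}$. Since $\ell$ does not depend on $X$, we have $\operatorname{radius}\mathcal Y\le3\ell$.
\end{proof}

\begin{remark}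
The adjunction of Step 1 also replaces local duality for the ring $R$ itself. For $X\in\operatorname{mod}R$ write $X\cong A^r\oplus\Gamma_{\mathfrak m}(X)$ as $A$-modules. Since $\operatorname{Ext}^1_A(A/x^jA,A)\cong A/x^jA$, we get $\operatorname{Ext}^1_R(X,\omega)\cong\operatorname{Ext}^1_A(X,A)\cong\Gamma_{\mathfrak m}(X)$ over $A$. So $x^c\,\Gamma_{\mathfrak m}(X)=0$ for $X\in{}^\perp R$, and the proof of Theorem~\ref{thm:criterion}(a) gives $\operatorname{radius}{}^\perp R\le2\ell$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{DT}
Hailong Dao and Ryo Takahashi, \emph{The radius of a subcategory of modules}, arXiv:1111.2902 (2011).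

\end{thebibliography}
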